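# Escaping $k$ forbidden group values near a given basis of a matroid

## 1. Three pairs and two forbidden values

Take three pairs $\{a_1,b_1\},\{a_2,b_2\},\{a_3,b_3\}$ and look at the sets that contain exactly one element of each pair. There are eight of them. They are the bases of a very simple matroid, the direct sum of three copies of $U_{1,2}$. Give each $a_j$ the label $1$ and each $b_j$ the label $0$. For such a set $D$ let $t$ be the number of $a$'s in it; this is the sum of its labels. We read the sum once in $\mathbb Z/2$ and once in $\mathbb Z/4$, and we impose two prohibitions: $t\not\equiv 1 \pmod 2$ and $t\not\equiv 2\pmod 4$.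

Start at $A=\{a_1,a_2,a_3\}$, where $t=3$. It violates the first prohibition. Exchange one $a_j$ for $b_j$: now $t=2$, which violates the second. Exchange two: $t=1$, which violates the first. Exchange all three: $t=0$, and both prohibitions are respected. So there is exactly one legal basis, $B=\{b_1,b_2,b_3\}$, and it is as far from $A$ as a basis can be.

Can two prohibitions push the legal basis farther away? Try four pairs, still all alike: exchanging $b_j$ for $a_j$ changes the $l$-th label sum by the same amount $\eta_l$ for every $j$, in some abelian group $\Gamma_l$, $l=1,2$. Let $g_l$ be the amount by which the label sum of $B$ misses the $l$-th forbidden value; $g_l\ne0$ means that $B$ is legal for $l$. For $B$ to be the only legal basis, each $t\in\{1,2,3,4\}$ must satisfy $t\eta_1=g_1$ or $t\eta_2=g_2$. If the same $l$ serves $t$ and $t+1$, subtraction gives $\eta_l=0$, hence $g_l=0$, which is excluded. So the two indices alternate: say $l=1$ serves $t=1,3$ and $l=2$ serves $t=2,4$. Then $2\eta_2=g_2=4\eta_2$ gives $2\eta_2=0$, hence $g_2=0$. Contradiction. Four identical pairs cannot be arranged.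

This leads to the question. In an arbitrary matroid, with arbitrary labels in arbitrary abelian groups, fix the number $k$ of prohibitions. If some basis respects them all, must there be one within a distance of the given basis $A$ that depends on $k$ only?

## 2. Group labelings and the proximity theorem

All matroids are finite. Write $[n]=\{1,\dots,n\}$, and for a matroid write $\mathrm{rk}$ for its rank function. We use freely that $\mathrm{rk}$ is monotone, grows by at most $1$ when one element is added, and is submodular: $\mathrm{rk}(P\cup Q)+\mathrm{rk}(P\cap Q)\le \mathrm{rk}(P)+\mathrm{rk}(Q)$. If $C$ is a basis and $x\notin C$, then $C\cup\{x\}$ contains a unique circuit, the fundamental circuit of $x$ with respect to $C$; for $y\in C$, the set $C-y+x$ is a basis exactly when $y$ lies in that circuit.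

**Definition (group labeling).** A group labeling of a matroid with ground set $E$ is a map $\psi\colon E\to\Gamma$ into an abelian group. For $X\subseteq E$ put $\psi(X)=\sum_{e\in X}\psi(e)$.

**Definition (avoiding basis).** Given labelings $\psi_i\colon E\to\Gamma_i$ and elements $f_i\in\Gamma_i$, $i\in[k]$, a basis $D$ is avoiding if $\psi_i(D)\ne f_i$ for all $i\in[k]$.

In Section 1, $\Gamma_1=\mathbb Z/2$, $f_1=1$, $\Gamma_2=\mathbb Z/4$, $f_2=2$, and $B$ is the only avoiding basis. The distance of a basis $D$ from $A$ is $|A\setminus D|$.

The Multi-Labeled Proximity Conjecture, from D\'aniel Garamv\"olgyi, Ryuhei Mizutani, Taihei Oki, Tam\'as Schwarcz, Yutaro Yamaguchi, "Towards the Proximity Conjecture on Group-Labeled Matroids", arXiv:2411.06771 (2024), says that there is a computable function $d\colon\mathbb N\to\mathbb N$ such that for all $k$, $M$, $\psi_i$, $f_i$ and every basis $A$, an avoiding basis $B$ with $|A\setminus B|\le d(k)$ exists as soon as any avoiding basis exists. We prove that this is true.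

Recall Ramsey's theorem for hypergraphs: for all $m,N,\kappa$ there is a least number $R_m(N;\kappa)$ such that for $n=R_m(N;\kappa)$ every coloring of the $m$-subsets of $[n]$ with $\kappa$ colors has an $N$-subset of $[n]$ all of whose $m$-subsets have the same color. This number can be computed, by checking $n=1,2,\dots$ exhaustively. Set $d(0)=0$ and, for $k\ge1$,
$$T=2^k,\quad m=2T-1,\quad \kappa=(k+1)^{4^m},\quad n=R_m(3m;\kappa),\quad d(k)=2T+T\cdot 2^{\,T(1+2^T n)}.$$
Then $d$ is computable.

**Theorem 1.** Let $M$ be a matroid, $\psi_i\colon E\to\Gamma_i$ group labelings and $f_i\in\Gamma_i$ for $i\in[k]$, and let $A$ be a basis of $M$. If some basis $B'$ satisfies $\psi_i(B')\ne f_i$ for all $i\in[k]$, then there is such a basis $B$ with $|A\setminus B|\le d(k)$. In particular the Multi-Labeled Proximity Conjecture is true.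

The groups may be arbitrary and different from one another. For $k=0$ every basis is avoiding and $B=A$ works, so from now on $k\ge1$.

The example of Section 1 extends to every $k$ and gives a lower bound.

**Proposition 2.** For every $k\ge1$, any valid $d$ in the conjecture satisfies $d(k)\ge 2^k-1$.

**Proof.** Let $M$ be the direct sum of $2^k-1$ copies of $U_{1,2}$ on the pairs $\{a_j,b_j\}$, let $A=\{a_j\}$ and $B=\{b_j\}$ consist of all $a$'s and all $b$'s respectively, and let $\psi_i\colon E\to\mathbb Z/2^i$ with $\psi_i(a_j)=1$, $\psi_i(b_j)=0$, $f_i=2^{i-1}$ for $i\in[k]$. A basis $D$ with $t=|D\cap A|$ is avoiding iff $t\not\equiv 2^{i-1}\pmod{2^i}$ for all $i\le k$. If $2^k\mid t$, then $t\equiv0\not\equiv2^{i-1}\pmod{2^i}$ for every $i\le k$, so $D$ is avoiding. If $2^k\nmid t$, let $2^v$ be the largest power of $2$ dividing $t$; then $v<k$ and $t\equiv2^v\pmod{2^{v+1}}$, so $D$ violates the prohibition $i=v+1$. Since $0\le t\le 2^k-1$, only $t=0$, that is $D=B$, is avoiding, and $|A\setminus B|=2^k-1$. $\square$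

## 3. Tight instances: reduction to two disjoint bases

The purpose of this section is to discard everything except $A$ and a nearest avoiding basis.

**Definition (tight instance).** A tight instance of rank $r$ consists of a matroid whose ground set is the disjoint union $A\sqcup B$ of two bases of size $r$, labelings $\psi_l$ and elements $f_l\in\Gamma_l$ ($l\in[k]$), such that $B$ is avoiding and for every basis $D\ne B$ there is $l\in[k]$ with $\psi_l(D)=f_l$. For a tight instance we always write
$$g_l:=f_l-\psi_l(B)\neq0\qquad(l\in[k]).$$

Section 1 shows a tight instance of rank $3$ with $k=2$; there $g_1=1$ and $g_2=2$.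

**Lemma 3.** Suppose an avoiding basis of $M$ exists, and let $B$ be an avoiding basis with $r:=|A\setminus B|$ minimal. Restrict $M$ to $A\cup B$ and contract $A\cap B$; restrict the labelings, and replace $f_l$ by $f_l-\psi_l(A\cap B)$. The result, with the bases $A\setminus B$ and $B\setminus A$, is a tight instance of rank $r$.

**Proof.** The bases of this minor are exactly the sets $D\subseteq (A\setminus B)\cup(B\setminus A)$ for which $D\cup(A\cap B)$ is a basis of $M$. In particular $A\setminus B$ and $B\setminus A$ are disjoint bases of size $r$ that cover the ground set. By the change of $f_l$, a basis $D$ of the minor is avoiding iff $D\cup(A\cap B)$ is avoiding in $M$. So $B\setminus A$ is avoiding. Let $D\ne B\setminus A$ be a basis of the minor. As $|D|=r=|B\setminus A|$, the set $D$ is not contained in $B\setminus A$, so it meets $A\setminus B$. Hence $|A\setminus(D\cup(A\cap B))|=r-|D\cap (A\setminus B)|<r$, and by minimality $D\cup(A\cap B)$ is not avoiding. $\square$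

So to prove that distance $d$ always suffices, it is enough to show that no tight instance has rank $r>d$.

## 4. One forbidden value

For $k=1$ the problem can be solved completely by looking at single exchanges at $A$.

**Proposition 4.** For $k=1$ and all matroids, Theorem 1 holds with $1$ in place of $d(1)$, and $1$ is optimal.

**Proof.** Suppose there is a tight instance of rank $r\ge2$. Let $A-a+b$ be a basis with $a\in A$, $b\in B$. It still contains an element of $A$, because $r\ge2$, so it differs from $B$; and so does $A$. Hence $\psi_1(A-a+b)=f_1=\psi_1(A)$, that is, $\psi_1(a)=\psi_1(b)$ whenever $A-a+b$ is a basis.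

Next we match $A$ to $B$ along such pairs. Let $B'\subseteq B$ and let $N\subseteq A$ be the set of all $a\in A$ with $A-a+b$ a basis for some $b\in B'$. The fundamental circuit of each $b\in B'$ with respect to $A$ lies in $N\cup\{b\}$, so $B'$ lies in the closure of $N$, and $|B'|=\mathrm{rk}(B')\le\mathrm{rk}(N)=|N|$. By Hall's theorem there is a perfect matching between $A$ and $B$ along pairs $ab$ with $A-a+b$ a basis. Summing $\psi_1(a)=\psi_1(b)$ over it gives $\psi_1(B)=\psi_1(A)=f_1$, a contradiction. By Lemma 3 distance $1$ suffices; Proposition 2 gives optimality. $\square$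

With $k\ge2$ this breaks at the first line: different exchanges may fall to different indices $l$, so labels cannot be compared pair by pair. We need a mechanism that handles all $k$ conditions at once.

## 5. Cubes of bases and characters

The mechanism is easiest to see when exchanges can be performed independently of one another.

**Definition (cube).** Let $A,B$ be disjoint bases. A $T$-cube at $B$ consists of distinct $x_1,\dots,x_T\in A$ and distinct $y_1,\dots,y_T\in B$ such that for every $I\subseteq[T]$
$$B_I:=(B\setminus\{y_i:i\in I\})\cup\{x_i:i\in I\}\quad\text{is a basis.}$$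

In the direct sum of three copies of $U_{1,2}$, taking $x_j=a_j$, $y_j=b_j$ gives a $3$-cube.

In a tight instance with a $T$-cube, put $c^l_j=\psi_l(x_j)-\psi_l(y_j)$. For nonempty $J$ we have $B_J\ne B$, so some $l$ has $\psi_l(B_J)=f_l$, that is, $\sum_{j\in J}c^l_j=g_l$. For $k=1$, $T=2$ this reads $c_1=c_2=c_1+c_2=g$, which forces $g=0$. For general $k$, one could use Ramsey's theorem for triangles: color the edge $\{i<j\}$ of the complete graph on $[T+1]$ by an index $l$ that serves the interval $\{i,\dots,j-1\}$. A monochromatic triangle $i<j<h$ gives $g_l+g_l=g_l$, so $g_l=0$. This works as soon as $T+1\ge R_2(3;k)$; for $k=2$ that means $T=5$. The following lemma needs only $T=2^k$, and Proposition 2 shows that $2^k-1$ would not do.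

**Lemma 5.** Let $T=2^k$, and let $g_l\in\Gamma_l$, $c^l_j\in\Gamma_l$ for $l\in[k]$, $j\in[T]$. If for every nonempty $J\subseteq[T]$ there is $l\in[k]$ with $\sum_{j\in J}c^l_j=g_l$, then some $g_l=0$.

The idea of the proof is to encode "some $l$ serves $J$" as the vanishing of a product of $k$ factors. Expanded, the product is a sum of $2^k$ terms, each multiplicative in $J$. A multiplicative function can be killed using one coordinate, and there are $2^k$ coordinates.

**Proof.** Suppose all $g_l\ne0$.

**Step 1: characters that see $g_l$.** We want homomorphisms $\chi_l\colon\Gamma_l\to\mathbb C^*$ with $\chi_l(g_l)\neq1$. The cyclic group $\langle g_l\rangle$ has a homomorphism to $\mathbb Q/\mathbb Z$ that is nonzero at $g_l$: send $g_l$ to $1/2$ if its order is infinite, and to $1/N$ if its order is $N\ge2$. Since $\mathbb Q/\mathbb Z$ is divisible, the homomorphism extends to $\Gamma_l$. Compose with $x\mapsto e^{2\pi i x}$.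

**Step 2: the product and its expansion.** For $J\subseteq[T]$ let
$$F(J)=\prod_{l=1}^k\Bigl(1-\chi_l\Bigl(\sum_{j\in J}c_j^l-g_l\Bigr)\Bigr)=\sum_{S\subseteq[k]}\alpha_S\prod_{j\in J}\lambda_{S,j},$$
where $\alpha_S=\prod_{l\in S}(-\chi_l(-g_l))$ and $\lambda_{S,j}=\prod_{l\in S}\chi_l(c^l_j)\ne0$; the second expression comes from multiplying out, $S$ being the set of factors from which the second summand is taken. By hypothesis $F(J)=0$ for every $J\ne\emptyset$, because one factor vanishes. On the other hand $F(\emptyset)=\prod_l(1-\chi_l(-g_l))\ne0$.

**Step 3: killing all terms.** For any $\mu_1,\dots,\mu_T\in\mathbb C$, expanding products of differences gives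
$$\sum_{J\subseteq[T]}F(J)(-1)^{|J|}\prod_{j\notin J}\mu_j=\sum_{S\subseteq [k]}\alpha_S\prod_{j=1}^T(\mu_j-\lambda_{S,j}).$$
Choose a bijection $j\mapsto S_j$ from $[T]$ onto the set of subsets of $[k]$, and let $\mu_j=\lambda_{S_j,j}$. On the right, the term of $S$ contains the factor with $S_j=S$, which is $0$; so the right side is $0$. The left side has only the term $J=\emptyset$ and equals $F(\emptyset)\prod_j\mu_j\ne0$. This is a contradiction. $\square$

**Corollary 6.** A tight instance with $k$ prohibitions has no $2^k$-cube at $B$.

**Proof.** We saw that a $2^k$-cube would satisfy the hypothesis of Lemma 5, while all $g_l\ne0$. $\square$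

**Definition (strongly base orderable).** A matroid is strongly base orderable if for any two bases $A,B$ there is a bijection $\sigma\colon A\to B$ such that $(A\setminus X)\cup\sigma(X)$ is a basis for all $X\subseteq A$.

A direct sum of copies of $U_{1,2}$ is an example: let $\sigma$ send the element of $A$ in each pair to the element of $B$ in the same pair. The graphic matroid of $K_4$ is not. Take the paths $A=\{12,23,34\}$ and $B=\{13,14,24\}$ and suppose $\sigma$ exists. For $x\in A$ and $y=\sigma(x)$, both $A-x+y$ and $B-y+x$ must be bases (take $X=\{x\}$ and $X=A\setminus\{x\}$). For $x=12$, the first condition allows $y\in\{13,14\}$ and the second $y\in\{14,24\}$, so $y=14$. For $x=34$, the first allows $y\in\{14,24\}$ and the second $y\in\{13,14\}$, so again $y=14$, and $\sigma$ is not injective.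

**Proposition 7.** For strongly base orderable matroids, Theorem 1 holds with $2^k-1$ in place of $d(k)$, and this is optimal.

**Proof.** Let $B$ be a nearest avoiding basis, $r=|A\setminus B|$, and let $\sigma\colon A\to B$ be as in the definition. First, $\sigma(a)=a$ for $a\in A\cap B$: if $\sigma(a')=a$ with $a'\ne a$, then $X=\{a'\}$ gives the set $(A\setminus\{a'\})\cup\{a\}=A\setminus\{a'\}$, which is not a basis. So $\sigma$ restricts to a bijection from $A\setminus B$ to $B\setminus A$. Suppose $r\ge 2^k$, take distinct $x_1,\dots,x_{2^k}\in A\setminus B$ and $y_j=\sigma(x_j)$. For $J\subseteq[2^k]$ write $x_J=\{x_j:j\in J\}$ and $y_J=\{y_j:j\in J\}$. Taking $X=A\setminus x_J$ shows that $(B\setminus y_J)\cup x_J$ is a basis. All these bases contain $A\cap B$, so in the tight instance of Lemma 3 they form a $2^k$-cube at $B\setminus A$. This contradicts Corollary 6. So $r\le 2^k-1$. Optimality follows from Proposition 2, whose matroid is strongly base orderable. $\square$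

## 6. A matroid of large rank with no 4-cube

In a general matroid no bijection $\sigma$ need exist. But Corollary 6 needs only $2^k$ good pairs, not $r$ of them, so a natural plan is: when $r$ is huge, build a $2^k$-cube one pair at a time. This plan fails, already for $k=2$.

**Example 8.** Let $r\ge3$. In $\mathbb Q^r$ let $b_1,\dots,b_r$ be the standard basis vectors and $a_j=(b_1+\dots+b_r)-b_j$. Let $B=\{b_1,\dots,b_r\}$ and $A=\{a_1,\dots,a_r\}$, and let $N_r$ be the linear matroid on $A\sqcup B$. The set $A$ is a basis: $\sum_j a_j=(r-1)\sum_i b_i$, so $\sum_i b_i$ lies in the span of $A$, and then so does each $b_j=\sum_i b_i-a_j$.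

There is no $4$-cube at $B$ in $N_r$. The coefficient of $b_i$ in $a_j$ is $0$ if $i=j$ and $1$ otherwise. Call it $e(b_i,a_j)$. A set obtained from $B$ by exchanging some $b$'s for equally many $a$'s is a basis iff the corresponding square submatrix of coefficients is nonsingular. Let $(x_1,\dots,x_T;y_1,\dots,y_T)$ be a $T$-cube. The sets $I=\{i\}$ show $e(y_i,x_i)=1$. The sets $I=\{i,j\}$ show
$$e(y_i,x_i)e(y_j,x_j)-e(y_i,x_j)e(y_j,x_i)=1-e(y_i,x_j)e(y_j,x_i)\neq0,$$
so at least one of $e(y_i,x_j)$, $e(y_j,x_i)$ is $0$. This gives at least $\binom T2$ zeros in the $T$ rows $y_1,\dots,y_T$, and each row has at most one zero. So $\binom T2\le T$, that is, $T\le3$.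

Let us see where the step-by-step construction gets stuck. Take $x_1=a_1$, $y_1=b_2$ as the first pair, and let $B_1=B-b_2+a_1$. A second pair $(x,y)$ must be an exchange both at $B$ and at $B_1$. At $B$, among the indices $\ge3$, the exchanges are the pairs $a_jb_i$ with $i\neq j$. At $B_1$ we have $a_j=a_1+b_1-b_j$ for $j\ge3$, so the fundamental circuit of $a_j$ is $\{a_j,a_1,b_1,b_j\}$, and among the indices $\ge3$ the exchanges are exactly the pairs $a_jb_j$. The two exchange graphs are complementary there. One exchange has turned the graph inside out.

This shows the exact difficulty: the exchange graph can change completely when the basis changes by one element. It also shows what is left when the cube fails: at $B_1$ there is a long sequence of exchanges $a_jb_j$ that do not interfere with one another, but $B_1$ is not $B$. The remedy has two parts. First we find a numerical quantity that, unlike the exchange graph, hardly changes from $B$ to a nearby basis; with it we show that failure of the cube always produces such an orderly sequence at some nearby basis. Then we bring back to $B$ whatever survives and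 force the labels along the sequence to be constant.

## 7. The exchange rank

For this section and the next two, let $M$ be a matroid of rank $r$ whose ground set is the disjoint union of two bases $A$ and $B$. For a basis $C$ put $X_C=C\cap A$ and $Y_C=B\setminus C$, so that $C=(B\setminus Y_C)\cup X_C$ and $|X_C|=|Y_C|$.

**Definition (exchange rank, exchange graph).** For $X\subseteq A\setminus X_C$ and $Y\subseteq B\setminus Y_C$ let
$$\rho_C(X,Y)=\mathrm{rk}\bigl(X\cup(C\setminus Y)\bigr)-r+|Y|.$$
Let $G_C$ be the bipartite graph between $A\setminus X_C$ and $B\setminus Y_C$ in which $xy$ is an edge iff $C-y+x$ is a basis; equivalently, iff $\rho_C(\{x\},\{y\})=1$; equivalently, iff $y$ lies in the fundamental circuit of $x$ with respect to $C$.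

Since $Y\subseteq C$, we have $\mathrm{rk}(C\setminus Y)=r-|Y|$, so
$$\rho_C(X,Y)=\mathrm{rk}\bigl(X\cup(C\setminus Y)\bigr)-\mathrm{rk}(C\setminus Y)\ge0.$$
For a linear matroid this is the rank of $X$ modulo the span of $C\setminus Y$: write the elements of $X$ in the basis $C$, keep only the rows indexed by $Y$, and take the rank of this matrix. In $N_r$ with $r\ge4$, for instance, $\rho_B(\{a_1,a_2\},\{b_3,b_4\})=1$ (the all-ones matrix), although $G_B$ has all four edges there.

**Lemma 9.** Let $C$ be a basis, and let all sets be such that the expressions are defined.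

(a) $\rho_C(X,Y)$ is nondecreasing in $X$ and in $Y$. Also $\rho_C(\{x\},Y)\le1$ and $\rho_C(X,\{y\})\le1$.

(b) $\rho_C(X\cup X',Y)\le\rho_C(X,Y)+\rho_C(X',Y)$ and $\rho_C(X,Y\cup Y')\le\rho_C(X,Y)+\rho_C(X,Y')$.

(c) If $G_C$ has no edge between $X$ and $Y$, then $\rho_C(X,Y)=0$.

(d) $|\rho_C(X,Y)-\rho_B(X,Y)|\le|X_C|$.

(e) $\rho_B(A,B)=r$, and deleting one element from $X$ or from $Y$ lowers $\rho_B(X,Y)$ by at most $1$.

**Proof.** (a) Monotonicity in $X$ is clear. If $y\in (B\setminus Y_C)\setminus Y$ is added to $Y$, then $|Y|$ grows by $1$ while the rank term drops by at most $1$. Adding one element to $C\setminus Y$ raises the rank by at most $1$, so $\rho_C(\{x\},Y)\le1$. As ranks are at most $r$, always $\rho_C(X,Y)\le|Y|$, so $\rho_C(X,\{y\})\le1$.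

(b) Let $Z=C\setminus Y$. Submodularity for $X\cup Z$ and $X'\cup Z$, whose intersection contains $Z$, gives $\mathrm{rk}(X\cup X'\cup Z)+\mathrm{rk}(Z)\le\mathrm{rk}(X\cup Z)+\mathrm{rk}(X'\cup Z)$. Subtract $2\,\mathrm{rk}(Z)$ to get the first inequality. For the second, by (a) replacing $Y'$ by $Y'\setminus Y$ does not increase the right side and does not change the left side, so assume $Y\cap Y'=\emptyset$. Let $Z'=C\setminus Y'$. Then $Z\cup Z'=C$ and $Z\cap Z'=C\setminus(Y\cup Y')$. Submodularity for $X\cup Z$ and $X\cup Z'$ gives
$$r+\mathrm{rk}\bigl(X\cup(Z\cap Z')\bigr)\le\mathrm{rk}(X\cup Z)+\mathrm{rk}(X\cup Z').$$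
Add $|Y|+|Y'|-2r$ to both sides: the left side becomes $\rho_C(X,Y\cup Y')$ and the right side $\rho_C(X,Y)+\rho_C(X,Y')$.

(c) If $X$ or $Y$ is empty, then $\rho_C(X,Y)=0$ from the definition. Otherwise (b) gives $\rho_C(X,Y)\le\sum_{x\in X,\,y\in Y}\rho_C(\{x\},\{y\})=0$.

(d) Let $U=X\cup(B\setminus(Y_C\cup Y))$. Since $Y\cap Y_C=\emptyset$, we have $X\cup(C\setminus Y)=U\cup X_C$ and $X\cup(B\setminus Y)=U\cup Y_C$. So
$$\rho_C(X,Y)=\mathrm{rk}(U\cup X_C)-r+|Y|,\qquad \rho_B(X,Y)=\mathrm{rk}(U\cup Y_C)-r+|Y|,$$
and both ranks lie between $\mathrm{rk}(U)$ and $\mathrm{rk}(U)+|X_C|$, because $|X_C|=|Y_C|$.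

(e) $\rho_B(A,B)=\mathrm{rk}(A)-r+r=r$. By (b) and (a), $\rho_B(X,Y)\le\rho_B(X\setminus\{x\},Y)+\rho_B(\{x\},Y)\le\rho_B(X\setminus\{x\},Y)+1$, and likewise for $Y$. $\square$

Part (d) is the stability we wanted. In Example 8 the graphs $G_B$ and $G_{B_1}$ are complementary on the indices $\ge3$, yet $\rho_B$ and $\rho_{B_1}$ differ by at most $1$ there.

## 8. Triangular sequences

**Definition (triangular sequence).** A $G_C$-triangular sequence of length $n$ consists of distinct $u_1,\dots,u_n\in A\setminus X_C$ and distinct $v_1,\dots,v_n\in B\setminus Y_C$ such that $u_iv_i$ is an edge of $G_C$ for all $i$, and $u_iv_j$ is not an edge of $G_C$ whenever $i>j$. For $P\subseteq[n]$ write $u_P=\{u_i:i\in P\}$ and $v_P=\{v_i:i\in P\}$.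

Nothing is required of $u_iv_j$ with $i<j$. In $N_r$, the sequence $(a_3,\dots,a_r;b_3,\dots,b_r)$ is $G_{B_1}$-triangular. A $G_B$-triangular sequence in $N_r$ has length at most $2$, since $u_3$ would have to be nonadjacent to both $v_1$ and $v_2$, and each $a_j$ has only one non-neighbor.

**Lemma 10.** If $(u_1,\dots,u_n;v_1,\dots,v_n)$ is $G_C$-triangular, then $(C\setminus v_P)\cup u_P$ is a basis for every $P\subseteq[n]$.

**Proof.** Induction on $|P|$, for all bases $C$ simultaneously; $P=\emptyset$ is trivial. Let $p=\min P$. Then $C'=C-v_p+u_p$ is a basis, with $X_{C'}=X_C\cup\{u_p\}$ and $Y_{C'}=Y_C\cup\{v_p\}$. For $i\in P$ with $i>p$, the pair $u_iv_p$ is not an edge of $G_C$, so the fundamental circuit of $u_i$ with respect to $C$ avoids $v_p$. Hence it lies in $C'\cup\{u_i\}$ and is the fundamental circuit of $u_i$ with respect to $C'$. So for $i,j\in P\setminus\{p\}$ the pair $u_iv_j$ is an edge of $G_{C'}$ iff it is an edge of $G_C$, and the sequence indexed by $P\setminus\{p\}$ is $G_{C'}$-triangular. By induction $(C'\setminus v_{P\setminus\{p\}})\cup u_{P\setminus\{p\}}=(C\setminus v_P)\cup u_P$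 is a basis. $\square$

In particular, a $G_B$-triangular sequence of length $T$ is a $T$-cube at $B$. The trouble comes from sequences that are triangular with respect to some other basis.

## 9. A common edge or a long triangular sequence

The next lemma extends a cube by one pair: it looks for a single exchange available at all of the bases $B_I$ found so far. The proof shows that if neither a common edge nor a long triangular sequence exists, then $\rho_B$ is small. It splits $X$ or $Y$ into $q$ parts and uses subadditivity; each split of $X$ is paid for by the loss of one step in a triangular sequence.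

**Lemma 11.** Let $n\ge1$ and let $C_1=B,C_2,\dots,C_q$ be bases. Let $X_0\subseteq A$, $Y_0\subseteq B$ satisfy $X_0\cap X_{C_a}=\emptyset=Y_0\cap Y_{C_a}$ and $|X_{C_a}|\le s$ for all $a$. If
$$\rho_B(X_0,Y_0)>s\,q^{1+q(n-1)},$$
then either some $G_{C_a}$ has a triangular sequence of length $n$ with all $u_i\in X_0$ and all $v_i\in Y_0$, or some pair $(x,y)\in X_0\times Y_0$ is an edge of all of $G_{C_1},\dots,G_{C_q}$.

**Proof.** Suppose neither holds. For $X\subseteq X_0$ let $\tau_a(X)$ be the maximum length of a $G_{C_a}$-triangular sequence with $u$'s in $X$ and $v$'s in $Y_0$ (the empty sequence has length $0$). An initial segment of a triangular sequence is triangular, so $\tau_a(X)\le n-1$. Clearly $\tau_a$ is nondecreasing in $X$. Put $\tau(X)=\sum_a\tau_a(X)\le q(n-1)$. We claim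
$$\rho_B(X,Y_0)\le s\,q^{1+\tau(X)}\qquad\text{for all }X\subseteq X_0. \tag{1}$$
For $X=X_0$ this contradicts the hypothesis, so (1) finishes the proof. We prove (1) by induction on $\tau(X)$. For $y\in Y_0$ let $N_a(y)$ be the set of neighbors of $y$ in $X$ with respect to $G_{C_a}$.

**Case 1: some $y\in Y_0$ has $N_a(y)\ne\emptyset$ for every $a$.** Here we split $X$. No $x\in X$ is adjacent to $y$ in all graphs, so $X=\bigcup_a(X\setminus N_a(y))$. Fix $a$ and pick $x_0\in N_a(y)$. Take any $G_{C_a}$-triangular sequence with $u$'s in $X\setminus N_a(y)$ and $v$'s in $Y_0$, and put the pair $(x_0,y)$ in front. The result is $G_{C_a}$-triangular with $u$'s in $X$: the pair $x_0y$ is an edge; the later $u_i$ are nonadjacent to $y$; we have $u_i\ne x_0$ because $u_i\notin N_a(y)$; and $v_i\ne y$ because $u_iv_i$ is an edge while $u_iy$ is not. Hence $\tau_a(X\setminus N_a(y))\le\tau_a(X)-1$, and since the other $\tau_b$ do not increase, $\tau(X\setminus N_a(y))\le\tau(X)-1$. By Lemma 9(b) and the induction hypothesis,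
$$\rho_B(X,Y_0)\le\sum_{a=1}^q\rho_B(X\setminus N_a(y),Y_0)\le\sum_{a=1}^q s\,q^{\tau(X)}=s\,q^{1+\tau(X)}.$$

**Case 2: every $y\in Y_0$ has $N_a(y)=\emptyset$ for some $a$.** Here we split $Y_0$. If $\tau(X)=0$, there are no edges at all between $X$ and $Y_0$, since an edge is a triangular sequence of length $1$; so Case 1 does not occur and the base of the induction is covered here. Let $Y_a=\{y\in Y_0:N_a(y)=\emptyset\}$, so $Y_0=\bigcup_aY_a$. By Lemma 9(c), $\rho_{C_a}(X,Y_a)=0$, and by (d), $\rho_B(X,Y_a)\le|X_{C_a}|\le s$. By (b), $\rho_B(X,Y_0)\le qs\le s\,q^{1+\tau(X)}$. $\square$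

## 10. From a failed cube to exchanges at $B$

From here to the end of Section 11 we suppose, for contradiction, that there is a tight instance of rank $r>d(k)$, with $T,m,\kappa,n$ as in Section 2. This section runs the cube construction and records what its failure leaves at $B$ itself.

**Lemma 12.** There are distinct $u_1,\dots,u_n\in A$ and distinct $v_1,\dots,v_n\in B$ with
$$\rho_B(u_P,v_P)\ge|P|-(T-1)\qquad\text{for all }P\subseteq[n]. \tag{2}$$

**Proof.** **Step 1: one more pair.** We try to build a $T$-cube at $B$ pair by pair. Suppose that for some $0\le c<T$ we have distinct $x_1,\dots,x_c\in A$ and distinct $y_1,\dots,y_c\in B$ such that $B_I$ is a basis for every $I\subseteq[c]$. Apply Lemma 11 to the $q=2^c$ bases $B_I$ (among them $B_\emptyset=B$), with $s=c$, $X_0=A\setminus\{x_1,\dots,x_c\}$ and $Y_0=B\setminus\{y_1,\dots,y_c\}$. Here $X_{B_I}=\{x_i:i\in I\}$ and $Y_{B_I}=\{y_i:i\in I\}$, so the disjointness conditions hold and $|X_{B_I}|\le c$. By Lemma 9(e) and $r>d(k)$,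
$$\rho_B(X_0,Y_0)\ge r-2c>d(k)-2T=T\cdot2^{T(1+2^Tn)}\ge c\cdot 2^{c(1+2^c(n-1))}=s\,q^{1+q(n-1)}.$$
So Lemma 11 applies. If it gives a common edge $(x,y)$, put $x_{c+1}=x$, $y_{c+1}=y$. Then $B_I-y+x=B_{I\cup\{c+1\}}$ is a basis for all $I\subseteq[c]$, and the construction continues with $c+1$.

**Step 2: the construction must stop.** If it reached $c=T$, we would have a $2^k$-cube at $B$, contrary to Corollary 6. So it stops at some $c\le T-1$. Then Lemma 11 gives, for some $I\subseteq[c]$, a $G_{B_I}$-triangular sequence $(u_1,\dots,u_n;v_1,\dots,v_n)$.

**Step 3: back to $B$.** By Lemma 10, $(B_I\setminus v_P)\cup u_P$ is a basis, so $\rho_{B_I}(u_P,v_P)=r-r+|P|=|P|$ for all $P\subseteq[n]$. By Lemma 9(d), $\rho_B(u_P,v_P)\ge|P|-|I|\ge|P|-(T-1)$. $\square$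

Inequality (2) says that all but $T-1$ units of exchange survive the passage from $B_I$ to $B$. So any window of $2T-1$ indices still has room for exchanges of every size up to $T$, but possibly not along the diagonal.

**Lemma 13.** Let $S\subseteq[n]$ with $|S|=m=2T-1$, and let $1\le t\le T$. There are $I',J'\subseteq S$ with $|I'|=|J'|=t$ such that $(B\setminus v_{J'})\cup u_{I'}$ is a basis.

**Proof.** By (2) and the definition of $\rho_B$,
$$\mathrm{rk}\bigl(u_S\cup(B\setminus v_S)\bigr)=\rho_B(u_S,v_S)+r-m\ge r-m+\bigl(m-(T-1)\bigr)=r-m+T,$$
where the last equality uses $m=2T-1$. The set $B\setminus v_S$ is independent of size $r-m$, so it can be extended by $t\le T$ elements of $u_S$, say $u_{I'}$, to an independent set of size $r-m+t$. Since $(B\setminus v_S)\cup v_S=B$ spans, this set extends to a basis by elements of $v_S$. The basis contains exactly $m-t$ elements of $v_S$, so it omits exactly $t$ of them, say $v_{J'}$, and it equals $(B\setminus v_{J'})\cup u_{I'}$. $\square$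

One cannot insist on $I'=J'$. In $N_r$ with $u_i=a_i$, $v_i=b_i$, the set $B-b_i+a_i$ is never a basis, so for $t=1$ we must take $I'\ne J'$. The next section copes with this.

## 11. Sliding windows and the end of the proof

**Step 1: making all windows look alike.** Write an $m$-subset of $[n]$ as $S=\{s_1<\dots<s_m\}$. For each pair $(I,J)$ of subsets of $[m]$ with $1\le|I|=|J|\le T$ let
$$D=\bigl(B\setminus\{v_{s_j}:j\in J\}\bigr)\cup\{u_{s_i}:i\in I\}.$$
Put $\gamma_S(I,J)=0$ if $D$ is not a basis. Otherwise let $\gamma_S(I,J)$ be the least $l\in[k]$ with $\psi_l(D)=f_l$; it exists because $D\ne B$ and the instance is tight. There are at most $4^m$ pairs $(I,J)$ and $k+1$ possible values, so at most $\kappa=(k+1)^{4^m}$ functions $\gamma_S$ occur. By $n=R_m(3m;\kappa)$ there is $H=\{h_1<\dots<h_{3m}\}\subseteq[n]$ such that $\gamma_S$ is the same function $\gamma$ for all $m$-subsets $S$ of $H$. Let $H'=\{h_{m+1},\dots,h_{2m}\}$ be its middle third.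

**Step 2: one equation for each size $t$.** Fix $t\in[T]$. Lemma 13, applied to one window $S\subseteq H$, gives subsets $I,J\subseteq[m]$ with $|I|=|J|=t$ and $\gamma(I,J)\ge1$. Let $l=l(t):=\gamma(I,J)$, and write $\alpha(h)=\psi_l(u_h)$, $\beta(h)=\psi_l(v_h)$. Since $\gamma_S=\gamma$ for every window, the set $D$ is a basis with $\psi_l(D)=f_l$ in every window. Subtracting $\psi_l(B)$, we get for every $m$-subset $S=\{s_1<\dots<s_m\}$ of $H$
$$\sum_{i\in I}\alpha(s_i)-\sum_{j\in J}\beta(s_j)=g_l. \tag{3}$$

**Step 3: labels become constant.** We move one element of the window and keep the rest. Let $p\in I\cup J$ and $h,h'\in H'$. Choose $p-1$ elements of $\{h_1,\dots,h_m\}$ and $m-p$ elements of $\{h_{2m+1},\dots,h_{3m}\}$. Adding $h$ to them gives one window, adding $h'$ gives another, and in both the added element is the $p$-th in increasing order while all other positions agree. Subtract the two instances of (3): only position $p$ remains. So if $p\in I\setminus J$, then $\alpha$ is constant on $H'$; if $p\in J\setminus I$, then $\beta$ is constant on $H'$; if $p\in I\cap J$, then $\alpha-\beta$ is constant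 on $H'$.

If $I=J$, any $p\in I$ shows that $\alpha-\beta$ has a constant value $\eta_l$ on $H'$, and (3) with $S=H'$ reads $t\eta_l=g_l$. If $I\ne J$, then since $|I|=|J|$ both $I\setminus J$ and $J\setminus I$ are nonempty, so $\alpha$ and $\beta$ are both constant on $H'$. Again $\alpha-\beta$ has a constant value $\eta_l$ on $H'$, and (3) with $S=H'$ reads $t\eta_l=g_l$.

So it does not matter that $I$ and $J$ differ: only their common size enters.

**Step 4: back to identical pairs.** The element $\eta_l$ is the constant value of $\psi_l(u_h)-\psi_l(v_h)$ on $H'$. So it depends on $l$ only, and if $l=l(t)$ for several $t$, the same $\eta_l$ serves them all. Put $\eta_l=0$ for those $l$ not of the form $l(t)$. Then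
$$t\,\eta_{l(t)}=g_{l(t)}\qquad\text{for all }t=1,\dots,T=2^k.$$
This is the situation of the identical pairs in Section 1. Apply Lemma 5 with $c^l_j:=\eta_l$ for all $j\in[T]$: for nonempty $J\subseteq[T]$ and $t=|J|$, the index $l=l(t)$ satisfies $\sum_{j\in J}c^l_j=t\eta_l=g_l$. So some $g_l=0$, contradicting the definition of a tight instance. Hence no tight instance has rank $r>d(k)$, and by Lemma 3 Theorem 1 is proved. $\blacksquare$

For $N_r$ these steps are easy to follow. Take the sequence $u_i=a_i$, $v_i=b_i$ with $i\ge3$. For $t=1$ one has $I\ne J$, say $I=\{1\}$, $J=\{2\}$, and sliding makes the labels of the $a$'s and of the $b$'s under $\psi_{l(1)}$ separately constant. For $t\ge2$ one may take $I=J$: the vectors of coefficients of $a_i$, $i\in I$, on the rows $b_i$, $i\in I$, form the matrix of Example 8 of size $t\ge2$, which is nonsingular by the same computation.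

## 12. Representable matroids and the bound $2^k-1$

For a matroid represented by a matrix, determinants can replace cubes, and the bound becomes $2^k-1$.

**Theorem 14.** Let $M$ be representable over a field $K$ of characteristic $p\ge0$. If $p>0$, assume that no $\Gamma_i$ has an element of order $p$. Then Theorem 1 holds with $2^k-1$ in place of $d(k)$. If $p\ne2$, this bound is best possible under these hypotheses. In particular, $2^k-1$ is the exact optimum, over all abelian groups, for matroids representable in characteristic $0$.

In Lemma 5 each subset $S\subseteq[k]$ was killed by one coordinate. Here each $S$ will be killed by one column of a matrix, so again $2^k$ of them suffice.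

**Proof.** We may replace $K$ by its algebraic closure. Minors of $M$ are representable over $K$, so by Lemma 3 it suffices to derive a contradiction from a tight instance of rank $r\ge2^k$ on a $K$-representable matroid with ground set $E=A\sqcup B$ and the same groups.

**Step 1: characters with values in $K^*$.** We want homomorphisms $\chi_l\colon\Gamma_l\to K^*$ with $\chi_l(g_l)\ne1$. Since $g_l\ne0$ and, if $p>0$, $\Gamma_l$ has no element of order $p$, the order of $g_l$ is infinite or divisible by a prime $\ell\ne p$; if it is infinite, let $\ell$ be any prime different from $p$. Let $\mathbb Z(\ell^\infty)$ be the subgroup of $\mathbb Q/\mathbb Z$ of all elements of $\ell$-power order. Sending $g_l$ to an element of order $\ell$ defines a homomorphism $\langle g_l\rangle\to\mathbb Z(\ell^\infty)$ that is nonzero at $g_l$. Since $\mathbb Z(\ell^\infty)$ is divisible, it extends to $\Gamma_l$. Finally $\mathbb Z(\ell^\infty)$ embeds in $K^*$ as the group of roots of unity of $\ell$-power order, because $K$ is algebraically closed of characteristic different from $\ell$.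

**Step 2: the product and its expansion.** For bases $D$ put
$$F(D)=\prod_{l=1}^k\bigl(1-\chi_l(\psi_l(D)-f_l)\bigr)=\sum_{S\subseteq[k]}\alpha_S\prod_{e\in D}\lambda_S(e),$$
with $\lambda_S(e)=\prod_{l\in S}\chi_l(\psi_l(e))\in K^*$ and $\alpha_S=\prod_{l\in S}(-\chi_l(-f_l))$. Since the instance is tight, $F(D)=0$ for all bases $D\ne B$, while $F(B)=\prod_l(1-\chi_l(-g_l))\ne0$.

**Step 3: a second matrix, singular for every $S$.** Represent the matroid by a matrix $W\in K^{A\times E}$ whose columns indexed by $A$ form the identity, $W_A=I$. We want a matrix $V\in K^{B\times E}$ with $V_B=I$ such that $V\,\mathrm{diag}(\lambda_S)\,W^{\mathsf T}$ is singular for each $S\subseteq[k]$, where $\mathrm{diag}(\lambda_S)$ is the diagonal matrix with entries $\lambda_S(e)$, $e\in E$. As $r\ge2^k$, choose distinct $a_S\in A$, one for each $S\subseteq[k]$. Let $V_B=I$, let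
$$V_{b,a_S}=-\frac{\lambda_S(b)\,W_{a_S,b}}{\lambda_S(a_S)}\qquad(b\in B,\ S\subseteq[k]),$$
and let all other columns of $V$ indexed by $A$ be zero. The entry of $V\,\mathrm{diag}(\lambda_S)\,W^{\mathsf T}$ in row $b$ and column $a_S$ is $\sum_{e\in E}V_{b,e}\lambda_S(e)W_{a_S,e}$. Among $e\in A$ only $e=a_S$ contributes, because $W_A=I$; among $e\in B$ only $e=b$ contributes, because $V_B=I$. So the entry equals
$$V_{b,a_S}\lambda_S(a_S)+\lambda_S(b)W_{a_S,b}=0.$$
The whole column $a_S$ vanishes, so the matrix is singular.

**Step 4: Cauchy–Binet.** Fix orders of $A$, $B$ and $E$. By the Cauchy–Binet formula, for every $S$,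
$$\sum_{D}\det V_D\,\det W_D\prod_{e\in D}\lambda_S(e)=0,$$
where $D$ ranges over the $r$-subsets of $E$; only bases contribute, since otherwise $\det W_D=0$. Multiply by $\alpha_S$ and sum over $S$. By Step 2 we get $\sum_D\det V_D\det W_D\,F(D)=0$, summed over bases, and only $D=B$ remains: $\det V_B\,\det W_B\,F(B)=0$. But $\det V_B=\pm1$, $\det W_B\ne0$ and $F(B)\ne0$, a contradiction. So $r\le2^k-1$.

**Step 5: sharpness for $p\ne2$.** The matroid of Proposition 2 is representable over every field. Its groups $\mathbb Z/2^i$ have no element of order $p$ when $p$ is an odd prime, and for $p=0$ there is no condition on the groups. So that example satisfies the hypotheses and shows that $2^k-1$ cannot be lowered. $\square$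

For $p=2$ the groups $\mathbb Z/2^i$ are excluded by the hypothesis, so the example does not apply. In that case only the upper bound $2^k-1$ is proved, and sharpness is not claimed.

For arbitrary matroids and $k\ge1$, the arguments above place the optimal value between $2^k-1$ and the explicit $d(k)$ of Section 2. The value is exactly $2^k-1$ for strongly base orderable matroids, for matroids representable in characteristic $p\ne2$ under the group hypothesis of Theorem 14, and for all matroids when $k=1$. It is not claimed that $2^k-1$ is the optimum in general.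

## 13. Searching near a basis, and several forbidden values of one labeling

**Corollary 15.** For each fixed $k$, an avoiding basis can be found, or its nonexistence certified, with $|E|^{O_k(1)}$ independence-oracle calls, group operations and equality tests.

**Proof.** Find any basis $A$ greedily. A basis $B$ with $|A\setminus B|\le d(k)$ is determined by $A\setminus B$ and $B\setminus A$, two sets of the same size at most $d(k)$, so there are at most $(d(k)+1)|E|^{2d(k)}$ candidates for nonempty $E$. Test each candidate with one oracle call and, if it is a basis, compute its $k$ label sums and compare them with the $f_i$. By Theorem 1, if no candidate is an avoiding basis, then there is no avoiding basis at all. $\square$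

**Corollary 16.** Let $\psi\colon E\to\Gamma$ be a single group labeling of a matroid and let $F\subseteq\Gamma$ be a set of $k$ forbidden values. If some basis $B'$ has $\psi(B')\notin F$, then within distance $d(k)$ of any basis $A$ there is a basis $B$ with $\psi(B)\notin F$.

**Proof.** Apply Theorem 1 with $\psi_1=\dots=\psi_k=\psi$ and $f_1,\dots,f_k$ the elements of $F$. $\square$
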